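# Bounding the degree of the polynomial curves that cover a hypersurface

Throughout, $\mathbb K$ is an algebraically closed field. We study hypersurfaces in $\mathbb K^n$ that are covered by images of polynomial maps $\mathbb K\to\mathbb K^n$, and ask whether the degree of the hypersurface bounds the degree of the polynomial maps that are needed. The question is taken from Micha&#322; Laso&#324;, "$\mathbb K$-uniruled sets in affine geometry", arXiv:1501.00223 (2015). We start with curves in the plane.

## 1. Plane curves: the covering curve is the component itself

**Definition.** A curve $\Gamma\subset\mathbb K^m$ is *parametric* if it is the image of $\mathbb K$ under a nonconstant polynomial map $\varphi=(\varphi_1,\dots,\varphi_m):\mathbb K\to\mathbb K^m$. The degree of this parametrization is $\max_i\deg\varphi_i$. The curve has *degree at most $d$* if it admits some parametrization of degree at most $d$.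

For example, $t\mapsto(t^2,t^3)$ parametrizes $y^2=x^3$ in degree $3$, and $t\mapsto(t^4,t^6)$ parametrizes the same curve in degree $6$. The hyperbola $xy=1$ is not parametric, since $\varphi_1\varphi_2=1$ in $\mathbb K[t]$ forces both factors to be constant.

**Definition.** An affine variety $X$ (possibly reducible) has *degree of $\mathbb K$-uniruledness at most $d$* if for every $x\in X$ there is a parametric curve $\Gamma$ of degree at most $d$ with $x\in\Gamma\subset X$. It is *$\mathbb K$-uniruled* if this holds for some $d$; the least such $d$ is its degree of $\mathbb K$-uniruledness.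

A *hypersurface* in $\mathbb K^n$ is the zero set of a nonconstant polynomial, and its degree is the degree of its reduced defining polynomial. We say that *a bound $D(n,d)$ exists over $\mathbb K$* if every $\mathbb K$-uniruled hypersurface in $\mathbb K^n$ of degree $\le d$ has degree of $\mathbb K$-uniruledness at most $D(n,d)$.

Two facts are used all the time.

* A nonconstant polynomial map $\mathbb A^1\to\mathbb A^m$ is finite, since $t$ is integral over $\mathbb K[\varphi_i]$ as soon as $\varphi_i$ is nonconstant. So a parametric curve is closed, irreducible and of dimension $1$.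
* Let $C$ be an irreducible component of a closed set $X$ and $x\in C$ a point on no other component. A parametric curve in $X$ through $x$ is irreducible, so it lies in some component; that component contains $x$, so it is $C$.

**Theorem 1.** In every characteristic, $D(2,d)=d$ is a bound, and it is optimal. For $n=1$ the statement is vacuous.

*Proof.* For $n=1$ a hypersurface is a finite nonempty set and contains no parametric curve, so none is $\mathbb K$-uniruled. Let $n=2$.

**Step 1 (components are parametric).** Let $\Gamma$ be a component of a $\mathbb K$-uniruled plane curve, and $x\in\Gamma$ a point on no other component. A parametric curve through $x$ lies in $\Gamma$; it is closed of dimension $1$, and $\Gamma$ is irreducible of dimension $1$, so it equals $\Gamma$.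

**Step 2 (the normalization is the affine line).** Let $\widetilde\Gamma$ be the normalization of $\Gamma$. A parametrization of $\Gamma$ lifts to a dominant morphism $\mathbb A^1\to\widetilde\Gamma$, because $\mathbb A^1$ is normal. By Lüroth's theorem the function field of $\widetilde\Gamma$ is rational, so $\widetilde\Gamma=\mathbb P^1\setminus\{m\text{ points}\}$, and $m\ge1$ since $\widetilde\Gamma$ is affine. The morphism extends to a surjective map $\mathbb P^1\to\mathbb P^1$. Since $\mathbb A^1$ goes into $\widetilde\Gamma$, only $\infty$ can map to a missing point. So $m=1$ and $\widetilde\Gamma\cong\mathbb A^1$.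

**Step 3 (the least degree of a parametrization).** Let $\varphi=(\varphi_1,\varphi_2):\mathbb A^1\to\Gamma$ be the normalization and $\delta$ the degree of $\Gamma$. Take a general line $L=\{ax+by=c\}$, with its point at infinity not on $\overline\Gamma$. All of $L\cap\overline\Gamma$ lies in $\mathbb K^2$, and intersection multiplicities with a line can be computed on the normalization, so
$$\delta=(L\cdot\overline\Gamma)=\sum_{\theta\in\mathbb K}\operatorname{ord}_\theta(a\varphi_1+b\varphi_2-c)=\deg(a\varphi_1+b\varphi_2-c)=\max_i\deg\varphi_i .$$
Any parametrization of $\Gamma$ lifts to $\widetilde\Gamma\cong\mathbb A^1$, so it is $\varphi\circ h$ with $h\in\mathbb K[t]$ nonconstant, and has degree $\delta\deg h\ge\delta$.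

**Step 4 (conclusion).** A point on a single component $\Gamma$ lies on only one parametric curve in the given curve, namely $\Gamma$, whose least degree is $\deg\Gamma$. So the degree of $\mathbb K$-uniruledness of a $\mathbb K$-uniruled plane curve is the largest degree of its components. This is $\le d$, and it is $d$ for $y=x^d$. $\square$

What changes for $n\ge3$? The proof rests on Step 1: there is no choice of covering curve. On a surface the covering curves move, there may be several families of them, and their degree is not visibly tied to the degree of the surface.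

## 2. From dimension two on: two opposite answers

Here are some surfaces in $\mathbb K^3$ that can be treated by hand.

* A plane, the cone $xy=z^2$, and the cylinder $xy=1$ are covered by lines: degree of $\mathbb K$-uniruledness $1$. For the cylinder this holds although the plane curve $xy=1$ is not $\mathbb K$-uniruled.
* The surface $x^2=y^3+z^5$ has degree $5$. Through a point $(x_0,y_0,z_0)\ne0$ of it passes the curve $t\mapsto(x_0t^{15},y_0t^{10},z_0t^{6})$ (take $t=1$), which lies in the surface, because substituting multiplies both sides of the equation by $t^{30}$. All these curves contain the origin. So the surface is $\mathbb K$-uniruled of degree at most $15$. We do not claim that $15$ is the least degree; the point is only that the natural curves have a degree unlike that of the surface.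

The answer depends on the characteristic.

**Theorem 2.** Let $\operatorname{char}\mathbb K=p>0$, $n\ge3$, and let $d_0=p^{\,n-1}$ if $p$ is odd, $d_0=3\cdot2^{\,n-2}$ if $p=2$. For $d\ge d_0$ no bound $D(n,d)$ exists over $\mathbb K$. It already fails for smooth irreducible hypersurfaces.

**Theorem 3.** For all $n,d$ there is $D(n,d)$ such that for every algebraically closed $\mathbb K$ of characteristic $0$, every $\mathbb K$-uniruled hypersurface in $\mathbb K^n$ of degree $\le d$ has degree of $\mathbb K$-uniruledness $\le D(n,d)$.

With Theorem 1: a bound $D(n,d)$ exists over $\mathbb K$ for all $d$ if and only if $n\le2$ or $\operatorname{char}\mathbb K=0$. In particular, for arbitrary algebraically closed fields the answer to the question is negative. Nothing is claimed about the optimality of $d_0$.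

## 3. For a fixed degree, being covered is a closed condition

The sensible first approach is to put all hypersurfaces of degree $\le d$ into one parameter space, show that "covered by curves of degree $\le D$" is a closed condition there, and use Noetherianity. The first half works, in every characteristic, and is needed later. We work over a general base, because in Theorem 3 the bound is to be independent of the field.

**Lemma 4.** Let $S$ be a Noetherian scheme, $\mathcal X\subset\mathbb A^n_S$ a closed subscheme, $D\ge1$. There is a closed subset $Z_D=Z_D(\mathcal X)\subset\mathcal X$ such that for every algebraically closed field $\mathbb K$ and $s\in S(\mathbb K)$, the $\mathbb K$-points of $Z_D$ over $s$ are exactly the $x\in\mathcal X_s(\mathbb K)$ that lie on a parametric curve of degree $\le D$ contained in $\mathcal X_s(\mathbb K)$.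

*Proof.* The idea is to write the coefficients of such a curve as a point of a projective space, which is possible since rescaling the parameter does not change the curve.

A subset of $\mathcal X$ is determined by which geometric points of $\mathcal X$ lie in it, and the lemma describes these without reference to any choice. So sets constructed over an affine open cover of $S$ glue, and we may assume $S=\operatorname{Spec}R$. Let $\mathcal X$ be given by finitely many equations $f=0$, $f\in R[x_1,\dots,x_n]$.

**Step 1 (equations).** A parametrization whose image contains $x$ can be translated in the parameter so that it takes the value $x$ at $t=0$. Since $\mathbb K$ is infinite, $x$ has the required property if and only if there is $a=(a_1,\dots,a_D)\ne0$, $a_i\in\mathbb K^n$, with $f_s\big(x+\sum_ia_it^i\big)\equiv0$ in $\mathbb K[t]$ for all these $f$. Write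
$$f\Big(x+\sum_ia_it^i\Big)=\sum_kC_k(x,a)\,t^k,\qquad C_k\in R[x,a].$$
Here $C_0=f(x)$ vanishes on $\mathcal X$. Replacing $t$ by $ct$, with $c$ an indeterminate, gives $C_k(x,(c^ia_i)_i)=c^kC_k(x,a)$.

**Step 2 (making them homogeneous).** Substitute $a_{i,l}=b_{i,l}^{\,i}$. Over $\mathbb K$ this is surjective on tuples, with $a\ne0$ if and only if $b\ne0$. Scaling $b$ by $c$ scales $a_i$ by $c^i$, so $C_k$ becomes homogeneous of degree $k$ in $b$. The equations $C_k=0$ ($k\ge1$, for all the $f$) define a closed subscheme $\mathcal C\subset\mathcal X\times\mathbb P^{nD-1}$.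

**Step 3 (projecting).** Let $Z_D$ be the image of $\mathcal C$ in $\mathcal X$. It is closed, since $\mathbb P^{nD-1}_{\mathcal X}\to\mathcal X$ is proper. A $\mathbb K$-point of $\mathcal X$ lies in $Z_D$ if and only if the fiber of $\mathcal C$ over it is nonempty, if and only if this fiber has a $\mathbb K$-point (Nullstellensatz), if and only if a suitable $a\neq 0$ exists. $\square$

For $S=\operatorname{Spec}\mathbb K$ we get a statement that will be used often:

*If a dense set of points of a closed $X\subset\mathbb K^n$ lies on parametric curves of degree $\le D$ in $X$, then all points of $X$ do.* $\qquad(1)$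

Now let $V^*_{\mathbb Z}$ be the scheme of nonconstant polynomials of degree $\le d$ in $n$ variables: the affine space of coefficients minus the locus where all nonconstant coefficients vanish. Let $I=\{(f,x):f(x)=0\}\subset V^*_{\mathbb Z}\times\mathbb A^n$ with projection $\pi:I\to V^*_{\mathbb Z}$.

**Lemma 5.** There are closed subsets $U_D\subset V^*_{\mathbb Z}$ such that for every algebraically closed $\mathbb K$, $U_D(\mathbb K)$ is the set of $f\in V^*(\mathbb K)$ such that every point of $V(f)$ lies on a parametric curve of degree $\le D$ in $V(f)$.

*Proof.* Lemma 4 gives a closed set of good points $x$, hence an open set of bad pairs $(f,x)$. We want the set of $f$ having a bad point to be open, so we need $\pi$ to be open. The scheme $I$ is defined in $V^*_{\mathbb Z}\times\mathbb A^n$, which is flat over $V^*_{\mathbb Z}$, by a single equation. On the fiber over a point $v$ this equation is a nonzero polynomial over the field $\kappa(v)$, hence a non-zero-divisor, also after localization. Therefore $\pi$ is flat (Matsumura, *Commutative Ring Theory*, Corollary to Theorem 22.5). A flat morphism of finite type between Noetherian schemes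 is open.

Put $U_D=V^*_{\mathbb Z}\setminus\pi\big(I\setminus Z_D(I)\big)$, a closed set. A point $f\in V^*(\mathbb K)$ is in $\pi(I\setminus Z_D(I))$ if and only if the fiber of $I\setminus Z_D(I)$ over $f$ is nonempty, if and only if that fiber has a $\mathbb K$-point, that is, some $x\in V(f)$ lies on no parametric curve of degree $\le D$ in $V(f)$. $\square$

So over a fixed $\mathbb K$ we have closed sets $U_1\subset U_2\subset\cdots$ in $V^*$, the union $U=\bigcup_DU_D$ is the set of $f$ with $V(f)$ $\mathbb K$-uniruled, and a bound exists exactly if the chain becomes stationary. (One direction uses that a hypersurface of degree $\le d$ is $V(f)$ for a reduced $f\in V^*$, the other that $V(f)$ with $f\in V^*$ has degree $\le d$.)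

This is where the approach stops. In a Noetherian space *descending* chains of closed sets are stationary; ascending ones need not be. Here is a chain to keep in mind, in $\mathbb K^2$ with $\operatorname{char}\mathbb K=p$ and $Q$ a power of $p$, $Q>1$:
$$\bigcup_{k\le D}\{X_1=X_2^{Q^k}\},\qquad D=1,2,3,\dots \tag{2}$$
Each set is closed, and the union is dense: a polynomial vanishing on it is divisible by the infinitely many pairwise non-associate irreducible polynomials $X_1-X_2^{Q^k}$, hence is zero. Yet the union is not everything, since $(0,1)$ is never in it. In characteristic $p$ we now build a two-parameter family of hypersurfaces that are $\mathbb K$-uniruled on the curves (2), and such that the one at $(0,1)$ contains no parametric curve at all. By closedness, no single $D$ can serve.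

## 4. Characteristic $p$: Artin–Schreier hypersurfaces twisted by Frobenius

Let $\operatorname{char}\mathbb K=p$, and put $e=2$ if $p$ is odd, $e=3$ if $p=2$. So $p\nmid e$.

### 4.1. Artin–Schreier equations as conditions on polynomials

For $g,h$ in a polynomial ring $R$ over $\mathbb K$ write $g\sim h$ if $g-h=w^p-w$ for some $w\in R$. Since $w\mapsto w^p-w$ is $\mathbb F_p$-linear, $\sim$ is an equivalence relation compatible with addition and with multiplication by elements of $\mathbb F_p$. Moreover $h^p\sim h$ (take $w=h$), so $h^{p^j}\sim h$ for all $j\geq 0$. Constants are $\sim0$, because $w^p-w=c$ is solvable in $\mathbb K$.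

For instance, with $p=3$: $t^2\not\sim0$, because for nonconstant $w$ the degree of $w^3-w$ is divisible by $3$. This does not exclude $t^6$, but $t^6=(t^2)^3\sim t^2\not\sim0$. The next proof combines these two moves.

**Lemma 6.** If $x\in\mathbb K[t]$, $\nu\in\mathbb K^*$ and $\nu x^e\sim0$, then $x$ is constant.

*Proof.* Otherwise choose $\nu\in\mathbb K^*$, $w$ and $x$ with $w^p-w=\nu x^e$ and $m=\deg x\ge1$ minimal (over all $\nu$). Comparing degrees, $\deg w=em/p$. Differentiating,
$$-w'=e\nu x^{e-1}x'.$$
Suppose $x'\ne0$. Then $w'\ne0$ and $\deg w'\ge(e-1)m$. But $\deg w'\le em/p-1\le em/2-1$. For $e=2$ this is $m-1<m=(e-1)m$; for $e=3$ it is $3m/2-1<2m=(e-1)m$. Contradiction.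

So $x'=0$, hence $w'=0$, and $x=x_1^p$, $w=w_1^p$ with $x_1,w_1\in\mathbb K[t]$. Taking $p$-th roots in $w_1^{p^2}-w_1^p=\nu x_1^{pe}$ gives $w_1^p-w_1=\nu^{1/p}x_1^e$ with $1\le\deg x_1<m$, contradicting minimality. $\square$

### 4.2. A model with two equations

Let $p$ be odd for a moment. One Artin–Schreier equation is not enough. If $\lambda\mu\ne0$, then $z^p-z=\lambda x^2-\mu y^2$ can be written $z^p-z=ab$ with linear coordinates $a,b$ replacing $x,y$. It is covered by the curves $a=c$, $z=t$, $b=(t^p-t)/c$ for constants $c\ne0$ and by the lines $a=0$, $z$ constant. All have degree $\le p$, uniformly in $\lambda,\mu$.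

With two equations things change. In $\mathbb K^4$ consider
$$S_{\lambda,\mu}:\qquad z_1^p-z_1=x^2-y^2,\qquad z_2^p-z_2=\lambda x^2-\mu y^2 .$$
Polynomials $x,y$ in $t$ extend to a polynomial map into $S_{\lambda,\mu}$ if and only if $x^2\sim y^2$ and $\lambda x^2\sim\mu y^2$. For $(\lambda,\mu)=(0,1)$ this says $y^2\sim0$ and $x^2\sim y^2$, so by Lemma 6 both are constant, and then so are $z_1,z_2$: no parametric curves. On the other hand there is a bijective polynomial map
$$S_{\lambda,\mu}\to S_{\lambda^p,\mu},\qquad (x,y,z_1,z_2)\mapsto(x^p,\;y,\;z_1+x^2,\;z_2+\lambda x^2),$$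
because adding $x^2$ to $z_1$ adds $x^{2p}-x^2$ to $z_1^p-z_1$, and adding $\lambda x^2$ to $z_2$ adds $\lambda^px^{2p}-\lambda x^2$ to $z_2^p-z_2$. So if the diagonal members $S_{\lambda,\lambda}$ are $\mathbb K$-uniruled, then so are the members $S_{\lambda^{p^k},\lambda}$. That is the pattern (2).

This is a surface in $\mathbb K^4$ and we want hypersurfaces. The remedy is to replace $z^p-z$ by $z^Q-z$ with $Q=p^r$. If $\alpha\in\mathbb F_Q$ and $w=\sum_{i=0}^{r-1}(\alpha z)^{p^i}$, then the sum telescopes:
$$w^p-w=\alpha^Qz^Q-\alpha z=\alpha(z^Q-z).\tag{3}$$
So one equation $z^Q-z=g$ carries the conditions $\alpha g\sim0$ for all $\alpha\in\mathbb F_Q$, that is, $r$ conditions over $\mathbb F_p$. We need a $g$ for which these $r$ conditions are the ones we want.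

### 4.3. The family $H_{\lambda,\mu}$

Let $n\ge3$, $r=n-1\ge2$, $Q=p^r$, $\mathbb F_Q\subset\mathbb K$. Fix an $\mathbb F_p$-basis $\alpha_1,\dots,\alpha_r$ of $\mathbb F_Q$. Write $\alpha\mapsto\alpha^{p^{-j}}$ for the inverse of the automorphism $\alpha\mapsto\alpha^{p^j}$ of $\mathbb F_Q$.

**Step A (prescribing $r$ conditions).** For $0\le j<r$ the automorphisms $\alpha\mapsto\alpha^{p^{-j}}$ are distinct, hence linearly independent over $\mathbb F_Q$ (Dedekind). A relation $\sum_jc_j\alpha_k^{p^{-j}}=0$ for all $k$ extends by $\mathbb F_p$-linearity to all $\alpha\in\mathbb F_Q$, so it is trivial. Hence the matrix $(\alpha_k^{p^{-j}})_{k,j}$ is invertible over $\mathbb F_Q$, and there are $c_{ij}\in\mathbb F_Q$ such that for all $l_1,\dots,l_r\in\mathbb K$ the elements $b_j=\sum_ic_{ij}l_i$ satisfy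
$$\sum_{j=0}^{r-1}b_j\,\alpha_k^{p^{-j}}=l_k\qquad(k=1,\dots,r).$$
Given $(l_i)$, put $P(X)=\sum_jb_j^{p^j}X^{ep^j}$. For $x$ in a polynomial ring,
$$\alpha_kP(x)=\sum_j\big(\alpha_k^{p^{-j}}b_jx^e\big)^{p^j}\sim\sum_j\alpha_k^{p^{-j}}b_j\,x^e=l_k\,x^e.\tag{4}$$

**Step B (the equation).** Let $P_\lambda$ be the $P$ for $(l_i)=(1,\lambda,0,\dots,0)$:
$$P_\lambda(X)=\sum_j(c_{1j}+c_{2j}\lambda)^{p^j}X^{ep^j}\in\mathbb F_Q[\lambda][X].$$
Let $R_i$ ($1\le i\le n-3$) be the $P$ for $l_{i+2}=1$ and all other $l$'s zero. In $\mathbb K^n$ with coordinates $x,y,u_1,\dots,u_{n-3},z$ let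
$$H_{\lambda,\mu}:\qquad z^Q-z=g_{\lambda,\mu}:=P_\lambda(x)-P_\mu(y)+\sum_iR_i(u_i).$$
The polynomial $z^Q-z-g_{\lambda,\mu}$ has $\partial/\partial z=-1$. A multiple factor would divide this derivative, so the polynomial is reduced; and $H_{\lambda,\mu}$ is smooth. Its degree is at most $\max(p^r,e\,p^{r-1})=d_0$.

**Example** ($p=3$, $n=3$). Here $r=2$, $Q=9$, $\mathbb F_9=\mathbb F_3(i)$ with $i^2=-1$; take $\alpha_1=1$, $\alpha_2=i$. Since $i^{1/3}=i^3=-i$, the equations are $b_0+b_1=l_1$ and $ib_0-ib_1=l_2$, so $b_0=-l_1+il_2$, $b_1=-l_1-il_2$ (recall $1/2=-1$). With $(l_1,l_2)=(1,\lambda)$ and $b_1^3=-1+i\lambda^3$,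
$$P_\lambda(X)=(-1+i\lambda)X^2+(-1+i\lambda^3)X^6.$$
Check of (4) for $\alpha_1=1$: $-x^6\sim-x^2$, and $i\lambda^3x^6=(-i\lambda x^2)^3\sim-i\lambda x^2$, so $P_\lambda(x)\sim-x^2+i\lambda x^2-x^2-i\lambda x^2=-2x^2=x^2$. For $\alpha_2=i$: $-ix^6=(ix^2)^3\sim ix^2$ and $-\lambda^3x^6\sim-\lambda x^2$, so $iP_\lambda(x)\sim-ix^2-\lambda x^2+ix^2-\lambda x^2=\lambda x^2$. The surface $H_{\lambda,\mu}$ is $z^9-z=P_\lambda(x)-P_\mu(y)$, of degree $9=d_0$.

### 4.4. Proof of Theorem 2

**Step 1 (the diagonal members $H_{\lambda,\lambda}$ are $\mathbb K$-uniruled, of degree $\le Q$).** Let $(x_0,y_0,u_0,z_0)\in H_{\lambda,\lambda}$ and $c=x_0-y_0$. The idea is that translating $x$ and $y$ simultaneously changes $g_{\lambda,\lambda}$ by an additive polynomial. Indeed $(Y+c)^e-Y^e$ equals $2cY+c^2$ if $e=2$, and $cY^2+c^2Y+c^3$ if $e=3$, $p=2$. Raising to the power $p^j$, $j\le r-1$, we get a combination of a constant and of powers $Y^{p^i}$ with $i\le r$. So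
$$P_\lambda(Y+c)-P_\lambda(Y)=A(Y)+\text{const},\qquad A=\sum_{i\le r}A_iY^{p^i},$$
with $A$ additive. Put $Y=y_0+v$: then $g_{\lambda,\lambda}(x_0+v,y_0+v,u_0)=g_{\lambda,\lambda}(x_0,y_0,u_0)+A(v)$. Since $z\mapsto z^Q-z$ is additive too, the map $t\mapsto(x_0+v,\,y_0+v,\,u_0,\,z_0+w)$ with $v,w\in\mathbb K[t]$ goes into $H_{\lambda,\lambda}$ as soon as
$$w^Q-w=A(v).\tag{5}$$
We need a solution with $v(0)=w(0)=0$ and $v,w$ not both constant.

If $A=0$, take $v=t$, $w=0$. Otherwise let $\deg A=p^s$, $s\le r$. We find a solution among additive polynomials by counting dimensions. Let $\mathcal P_N=\{\sum_{i\le N}v_it^{p^i}\}$. Besides addition, use the scalar action $(\kappa,v)\mapsto v(\kappa t)$. It is distributive in $\kappa$ because $v$ is additive, so $\mathcal P_N$ is a $\mathbb K$-vector space. Here $\kappa$ multiplies $t^{p^i}$ by $\kappa^{p^i}$; as $\mathbb K$ is perfect, the $t^{p^i}$, $i\le N$, form a basis, and the dimension is $N+1$. The maps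
$$\mathcal P_s\to\mathcal P_{r+s},\ w\mapsto w^Q-w,\qquad\qquad \mathcal P_r\to\mathcal P_{r+s},\ v\mapsto A(v),$$
are additive and commute with $t\mapsto\kappa t$, so they are linear. They are injective: if $w^Q-w=0$ or $A(v)=0$, then $w$ or $v$ takes finitely many values, so it is constant, and it vanishes at $0$. Since $(s+1)+(r+1)>r+s+1$, the images intersect nontrivially. This gives nonzero $v,w$ satisfying (5); being nonzero with $v(0)=w(0)=0$, they are nonconstant, and their degrees are at most $p^{\max(r,s)}=Q$.

**Step 2 ($H_{\lambda^q,\lambda}$ is $\mathbb K$-uniruled for all $\lambda\in\mathbb K$ and $q=Q^k$, $k\ge1$).** The coefficients of $P_\lambda$ are polynomials in $\lambda$ over $\mathbb F_Q$, and elements of $\mathbb F_Q$ are fixed by the $q$-th power, so $P_\lambda(x)^q=P_{\lambda^q}(x^q)$. Define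
$$\Theta:H_{\lambda,\mu}\to H_{\lambda^q,\mu},\qquad(x,y,u,z)\mapsto\Big(x^q,\;y,\;u,\;z+\sum_{i=0}^{k-1}P_\lambda(x)^{Q^i}\Big).$$
It is well defined: by telescoping, the new value of $z^Q-z$ is
$$z^Q-z+P_\lambda(x)^q-P_\lambda(x)=P_{\lambda^q}(x^q)-P_\mu(y)+\sum_iR_i(u_i).$$
It is bijective: from a point of the target, extract the unique $q$-th root of the first coordinate, then subtract to recover $z$. For $\mu=\lambda$ it maps the parametric curves covering $H_{\lambda,\lambda}$ to parametric curves (nonconstant, since $\Theta$ is injective) covering $H_{\lambda^q,\lambda}$, of degree bounded for fixed $q$.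

**Step 3 ($H_{0,1}$ contains no parametric curve).** Let $(x,y,u,z)\in\mathbb K[t]^n$ be a polynomial map into $H_{\lambda,\mu}$. By (3), $\alpha g_{\lambda,\mu}(x,y,u)\sim0$ for all $\alpha\in\mathbb F_Q$. Take $\alpha=\alpha_1$, $\alpha_2$, $\alpha_{i+2}$ and use (4):
$$x^e-y^e\sim0,\qquad\lambda x^e-\mu y^e\sim0,\qquad u_i^e\sim0.$$
For $(\lambda,\mu)=(0,1)$, Lemma 6 shows that $y$ (with $\nu=-1$) and all $u_i$ are constant. Then $y^e\sim0$, so $x^e\sim0$ and $x$ is constant by Lemma 6. So $z^Q-z$ is constant, and $z$ is constant.

**Step 4 (no bound).** Suppose a bound $D=D(n,d)$ exists for some $d\ge d_0$. Let $\mathcal H\subset\mathbb K^2\times\mathbb K^n$ be the total space of the family and $Z_D\subset\mathcal H$ the closed set of Lemma 4. The projection $\mathrm{pr}:\mathcal H\to\mathbb K^2\times\mathbb K^{n-1}$ forgetting $z$ is surjective, and finite because the equation is monic in $z$; so it is closed. By Step 2 and the assumption, every point of $H_{\lambda^q,\lambda}$ lies in $Z_D$, so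
$$\mathrm{pr}(Z_D)\supset\{(\lambda^q,\lambda)\}\times\mathbb K^{n-1}\qquad\text{for all }\lambda\in\mathbb K,\ q=Q^k.$$
The points $(\lambda^q,\lambda)$ are dense in $\mathbb K^2$, as we saw after (2), so the sets on the right are dense in $\mathbb K^2\times\mathbb K^{n-1}$. Since $\mathrm{pr}(Z_D)$ is closed, it is everything.

The automorphisms $z\mapsto z+\beta$, $\beta\in\mathbb F_Q$, preserve each $H_{\lambda,\mu}$ and map parametric curves to parametric curves of the same degree, so $Z_D$ is stable under them. They act transitively on the fibers of $\mathrm{pr}$, since two roots of $z^Q-z=g$ differ by an element of $\mathbb F_Q$. Hence $Z_D=\mathcal H$. So every point of the nonempty set $H_{0,1}$ lies on a parametric curve in $H_{0,1}$, contradicting Step 3.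

**Step 5 (irreducible members suffice).** In Step 4 it is enough to use $\lambda\notin\mathbb F_p$: a polynomial vanishing at $(\lambda^q,\lambda)$ for all but finitely many $\lambda$ is still divisible by $X_1-X_2^q$, so density remains. The $H_{\lambda^q,\lambda}$ are smooth by Step B. We show that they are irreducible for $\lambda\notin\mathbb F_p$.

Let $R=\mathbb K[x,y,u]$, $L=\operatorname{Frac}R$, $g=g_{\lambda^q,\lambda}$, and let $z_0$ be a root of $z^Q-z-g$ in an algebraic closure of $L$. The roots are the $Q$ distinct elements $z_0+\beta$, $\beta\in\mathbb F_Q$. So $L(z_0)/L$ is Galois, and $\sigma\mapsto\sigma(z_0)-z_0$ identifies its group with a subgroup $G_0\subset\mathbb F_Q$. If $G_0=\mathbb F_Q$, then $z^Q-z-g$ is irreducible over $L$, and being monic in $z$ it is irreducible in $R[z]$ by Gauss's lemma.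

Suppose $G_0\ne\mathbb F_Q$. The form $(\alpha,\beta)\mapsto\operatorname{Tr}(\alpha\beta)$ on $\mathbb F_Q$ over $\mathbb F_p$ is nondegenerate, so there is $\alpha\in\mathbb F_Q^*$ with $\operatorname{Tr}(\alpha\beta)=0$ for all $\beta\in G_0$. Put $w=\sum_{i<r}(\alpha z_0)^{p^i}$. If $\sigma$ corresponds to $\beta$, then $\sigma(w)-w=\sum_{i<r}(\alpha\beta)^{p^i}=\operatorname{Tr}(\alpha\beta)=0$. So $w\in L$. By (3), $w^p-w=\alpha g$, so $w$ is integral over the normal ring $R$, and $w\in R$. Thus $\alpha g\sim0$ in $R$.

Write $\alpha=\sum_i\gamma_i\alpha_i$ with $\gamma_i\in\mathbb F_p$. Setting all variables but one equal to $0$ preserves $\sim$. By (4) and $\mathbb F_p$-linearity we get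
$$(\gamma_1+\lambda^q\gamma_2)\,x^e\sim0,\qquad-(\gamma_1+\lambda\gamma_2)\,y^e\sim0,\qquad\gamma_{i+2}\,u_i^e\sim0$$
in $\mathbb K[x]$, $\mathbb K[y]$, $\mathbb K[u_i]$. The variables are not constant, so by Lemma 6 all these coefficients vanish. If $\gamma_2\ne0$, then $\lambda=-\gamma_1/\gamma_2\in\mathbb F_p$, which is excluded. So $\gamma_2=0$, then $\gamma_1=0$, and all $\gamma_i=0$, contradicting $\alpha\ne0$. $\square$

## 5. Characteristic $0$: deforming curves without losing their single point at infinity

For $n=1$ Theorem 3 is vacuous, so let $n\ge2$.

### 5.1. From one field to all, and a dichotomy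

**Reduction to one field.** Let $\mathbb K=\overline{\mathbb Q}$. Suppose there is $D_0$ with $U_D(\mathbb K)=U_{D_0}(\mathbb K)$ for all $D\ge D_0$. The locally closed set $(U_D\setminus U_{D_0})_{\mathbb Q}\subset V^*_{\mathbb Q}$ then has no $\overline{\mathbb Q}$-point, so it is empty, because a nonempty scheme of finite type over $\mathbb Q$ has a $\overline{\mathbb Q}$-point. Therefore $U_D(\mathbb K')=U_{D_0}(\mathbb K')$ for all $D\ge D_0$ and every algebraically closed $\mathbb K'$ of characteristic $0$. A hypersurface of degree $\le d$ over $\mathbb K'$ is $V(f)$ with $f\in V^*(\mathbb K')$ reduced; if it is $\mathbb K'$-uniruled, $f$ lies in some $U_D(\mathbb K')$, hence in $U_{D_0}(\mathbb K')$. So Theorem 3 holds with $D(n,d)=D_0$.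

From now on we work over this $\mathbb K$, write $V^*,U_D$ for the corresponding variety and closed subsets, $U=\bigcup_DU_D$, and points are closed points unless said otherwise.

**Proposition 7.** For every irreducible closed $T\subset V^*$, either $T\subset U_D$ for some $D$, or there is a dense open $T^\circ\subset T$ with $T^\circ\cap U=\emptyset$.

This excludes the behavior of (2), and it implies Theorem 3 by Noetherian induction. We claim that for every closed $T\subset V^*$ there is $D$ with $U\cap T\subset U_D$. Otherwise take a minimal counterexample $T$. It is irreducible: if it had several components, each would have its own $D$, and we could take the largest. If $T\subset U_D$, it is no counterexample. Otherwise $U\cap T=U\cap(T\setminus T^\circ)$, and $T\setminus T^\circ$ is closed and smaller, again no counterexample. For $T=V^*$ the claim gives $U=U_{D_0}$.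

### 5.2. A parabola that opens at infinity

To prove Proposition 7 one wants to deform: if one member of the family is covered by parametric curves, move these curves to the neighboring members. The obvious way is to deform rational curves $\mathbb P^1\to\overline X$ in the projective closure. Here is what goes wrong. Let $n=d=2$ and
$$f_t=y-x^2+ty^2,\qquad t\in\mathbb K.$$
The projective closure $yz-x^2+ty^2=0$ is a smooth conic for every $t$: its Gram matrix has determinant $\tfrac14$. So the rational curve deforms perfectly. But $V(f_0)$ is a parabola, $\mathbb K$-uniruled of degree $2$, while for $t\ne0$ the form $-x^2+ty^2$ has two distinct zeros at infinity, so $V(f_t)\cong\mathbb P^1$ minus two points, and it is not parametric by Step 2 of the proof of Theorem 1. A parametric curve is a rational curve that meets infinity in *one point of the parameter line*, and this must survive the deformation.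

There are two other obstacles: the hypersurfaces may be singular, so they have no tangent bundle, and the generic member may split after a base extension, as $x^2-ty^2$ does over $\sqrt t$. All three are dealt with by one idea. Proposition 7 lets us discard a proper closed subset of $T$. So we may resolve the family simultaneously, with a normal crossing boundary that does not degenerate (in the example, $t=0$ is discarded). Then we deform maps $\mathbb P^1\to Y$ with *fixed contact orders* with the boundary at $\infty$. These deformations are governed by the logarithmic tangent bundle, and a covering family of parametric curves makes that bundle positive.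

### 5.3. Logarithmic tangent bundles and bundles on $\mathbb P^1$

Let $Y$ be smooth of dimension $N$, and $B=\bigcup_jB_j$ a simple normal crossing divisor. Near a point there are coordinates $y_1,\dots,y_N$ such that $B$ is $y_1\cdots y_c=0$, with $B_j=\{y_j=0\}$. The bundle $\Omega_Y(\log B)$ has local basis $dy_j/y_j$ ($j\le c$), $dy_j$ ($j>c$). Its dual $T_Y(-\log B)\subset T_Y$ has local basis
$$y_j\partial_{y_j}\ (j\le c),\qquad\partial_{y_j}\ (j>c).$$
Outside $B$ these are the usual $\Omega_Y$ and $T_Y$. For $Y=\mathbb P^1$, $B=\{\infty\}$ we get vector fields vanishing at $\infty$: $T_{\mathbb P^1}(-\infty)\cong\mathcal O(1)$. On $\mathbb A^1$ its global sections are spanned by $\partial_t$ and $t\partial_t$; with $s=1/t$ they are $-s^2\partial_s$ and $-s\partial_s$.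

Why this bundle? If $y_j$ pulls back to $s^ku$ with $u$ a unit, then the first-order deformations $s^k(u+\varepsilon v)$ that keep the contact order $k$ move $y_j$ by $\varepsilon s^kv$, a multiple of the pullback of $y_j$: the direction is a multiple of $y_j\partial_{y_j}$.

Every vector bundle on $\mathbb P^1$ is a sum $\bigoplus\mathcal O(a_j)$. If all $a_j\ge0$, it is globally generated and its $H^1$ vanishes.

### 5.4. Simultaneous resolution after shrinking

Let $T\subset V^*$ be irreducible and closed, and $k$ an algebraic closure of $\mathbb K(T)$. Let $X_1,\dots,X_s\subset\mathbb A^n_k$ be the irreducible components (reduced) of the generic hypersurface of the family $T$, and $\overline X_i\subset\mathbb P^n_k$ their closures. By Hironaka there are projective birational $Y_i\to\overline X_i$ with $Y_i$ smooth and irreducible, isomorphic over a dense open subset of $X_i$, such that the (reduced) preimage $B_i$ of the hyperplane at infinity $P_\infty$ is a simple normal crossing divisor with components $B_{ij}$. All this is defined over a finite extension $k_0\subset k$ of $\mathbb K(T)$. Let $T'$ be an integral affine variety with function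 field $k_0$ and a dominant morphism $\tau:T'\to T$.

We now spread out. The principle is: *a constructible subset of a $T'$-scheme of finite type that does not meet the generic fiber has an image in $T'$ that is constructible and misses the generic point, so it disappears after replacing $T'$ by a nonempty open subset.* We shrink $T'$ finitely often. First make $T'$ smooth.

* *The hypersurfaces.* Let $\mathcal X_i\subset T'\times\mathbb A^n$ and $\overline{\mathcal X}_i\subset T'\times\mathbb P^n$ be the closures of $X_i$ and $\overline X_i$ (over $k_0$). They are irreducible. The closed sets $\bigcup_i\mathcal X_i$ and $\{(t,x):f_{\tau(t)}(x)=0\}$ agree over the generic point of $T'$, so their symmetric difference disappears after shrinking: $V(f_{\tau(t)})=\bigcup_i\mathcal X_{i,t}$ for all $t\in T'$. Also $\overline{\mathcal X}_i\cap(T'\times\mathbb A^n)=\mathcal X_i$, since both are the closure of $X_i$ in $T'\times\mathbb A^n$.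
* *The resolutions.* There are projective $T'$-morphisms $\pi_i:\mathcal Y_i\to\overline{\mathcal X}_i$ extending $Y_i\to\overline X_i$, with $\mathcal Y_i$ integral. The nonsmooth locus of $\mathcal Y_i\to T'$ is closed, its image is closed and misses the generic point; after shrinking, $\mathcal Y_i\to T'$ is smooth. After further shrinking its fibers are irreducible of dimension $n-1$ (EGA IV 9.7.7).
* *The boundaries.* Let $\mathcal B_{ij}\subset\mathcal Y_i$ be the closure of $B_{ij}$. As $\mathcal Y_i$ is smooth over the smooth $T'$, it is regular, so $\mathcal B_{ij}$ is a Cartier divisor. For the same reason as before, after shrinking, all scheme-theoretic intersections $\mathcal B_{iJ}=\bigcap_{j\in J}\mathcal B_{ij}$ are smooth over $T'$ of relative dimension $n-1-|J|$ (or empty). With $\mathcal B_i=\bigcup_j\mathcal B_{ij}$ we have, after shrinking, $\pi_i^{-1}(T'\times P_\infty)=\mathcal B_i$ as sets.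
* *The affine part.* Put $\mathcal Y_i^\circ=\mathcal Y_i\setminus\mathcal B_i$ and let $\rho_i:\mathcal Y_i^\circ\to\mathcal X_i$ be the restriction of $\pi_i$. It is a base change of $\pi_i$, so it is proper. It is surjective, because its image is closed and contains the generic point. It is an isomorphism over a dense open $\mathcal O_i\subset\mathcal X_i$. The image of $\mathcal O_i$ in $T'$ is constructible and contains the generic point, so after shrinking $\mathcal O_i$ meets every fiber $\mathcal X_{i,t}$.

**Coordinates.** Let $y\in\mathcal Y_{i,t}$, let $J$ be the set of $j$ with $y\in\mathcal B_{ij}$, and let $y_j$ ($j\in J$) be local equations of $\mathcal B_{ij}$. The fiber of $\mathcal B_{iJ}$ over $t$ is cut out by the $|J|$ functions $y_j$ and is smooth of dimension $n-1-|J|$ at $y$. So the $dy_j$ are linearly independent in $\Omega_{\mathcal Y_i/T'}\otimes\kappa(y)$, and $(y_j)_{j\in J}$ extends to relative étale coordinates $\mathcal Y_i\supset W\to\mathbb A^{n-1}_{T'}$ near $y$. In particular the fibers of $\mathcal B_i$ are simple normal crossing divisors.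

**Consequences.** The set $\mathcal X_{i,t}$ (with reduced structure) is the image of the irreducible $\mathcal Y_{i,t}^\circ$, and $\rho_{i,t}$ is an isomorphism over the nonempty open $\mathcal O_{i,t}$. So $\mathcal X_{i,t}$ is irreducible of dimension $n-1$, hence a component of $V(f_{\tau(t)})$, and $\rho_{i,t}:\mathcal Y_{i,t}^\circ\to\mathcal X_{i,t}$ is proper, surjective and birational. If $f_{\tau(t)}\in U_D$, then each $\mathcal X_{i,t}$ is covered by parametric curves of degree $\le D$ in $\mathcal X_{i,t}$: this holds for the points on no other component, by the second fact in Section 1, and these are dense, so it holds for all points by (1).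

### 5.5. Spreading a covering family to nearby hypersurfaces

**Proposition 8.** If $t_0\in T'$ and $\mathcal X_{i,t_0}$ is $\mathbb K$-uniruled, there are a nonempty open $T''\subset T'$ and $D$ such that $\mathcal X_{i,t}$ is covered by parametric curves of degree $\le D$ in $\mathcal X_{i,t}$ for all $t\in T''$.

*Proposition 8 implies Proposition 7.* By Chevalley, $\tau(T')$ contains a dense open $T^\circ\subset T$. Suppose $T^\circ\cap U\ne\emptyset$, and pick $t_0\in T'$ above a point of it. By 5.4 all $\mathcal X_{i,t_0}$ are $\mathbb K$-uniruled. Intersect the open sets $T''$ of Proposition 8 for $i=1,\dots,s$: we get a nonempty open subset of the irreducible $T'$. Its image in $T$ is dense and, since $V(f_{\tau(t)})=\bigcup_i\mathcal X_{i,t}$, contained in $U_D$ for the largest of the $s$ numbers $D$. As $U_D$ is closed (Lemma 5), $T\subset U_D$.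

*Proof of Proposition 8.* We drop the index $i$ and put $N=n-1$, $X=\mathcal X_{t_0}$, $Y=\mathcal Y_{t_0}$, $B=\mathcal B_{t_0}$, $Y^\circ=Y\setminus B$, $\rho=\rho_{t_0}$.

**Step 1 (a dominating family of curves on $Y$, meeting $B$ exactly at $\infty$).** For $\delta$ the degree of $\mathbb K$-uniruledness of $X$, the nonconstant $\varphi\in\mathbb K[t]^n$ of degree $\le\delta$ with $\varphi(\mathbb K)\subset X$ form a locally closed subvariety $M$ of an affine space, and $\mathrm{ev}:M\times\mathbb A^1\to X$ is surjective. Since $M$ has finitely many components and $X$ is irreducible, some component has dominant evaluation. Let $M_1$ be a smooth nonempty open subset of it; $\mathrm{ev}:M_1\times\mathbb A^1\to X$ is dominant. As $\rho$ is birational, $\rho^{-1}\circ\mathrm{ev}$ defines a rational map $\Psi:M_1\times\mathbb P^1\dashrightarrow Y$. The source is smooth and $Y$ is projective, so the indeterminacy locus is closed of codimension $\ge2$. Its image in $M_1$ is closed, of smaller dimension than $M_1$. After shrinking $M_1$, $\Psi$ is a morphism.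

*$\Psi$ maps $M_1\times\mathbb A^1$ to $Y^\circ$.* The scheme $(M_1\times\mathbb A^1)\times_XY^\circ$ is proper over $M_1\times\mathbb A^1$, because $\rho$ is proper; so it is closed in $(M_1\times\mathbb A^1)\times Y$. It contains the graph of $\Psi|_{M_1\times\mathbb A^1}$ over a dense open set, hence entirely. So $\Psi(M_1\times\mathbb A^1)\subset Y^\circ$ and $\rho\circ\Psi=\mathrm{ev}$ there.

*$\Psi(m,\infty)\in B$ for all $m$.* Otherwise $\rho\circ\Psi(m,\cdot)$ would map $\mathbb P^1$ to the affine variety $X$, hence be constant, whereas $\varphi_m$ is nonconstant. Thus $\Psi^{-1}(B)=M_1\times\{\infty\}$ as sets.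

**Step 2 (positivity of the logarithmic tangent bundle).** Let $y_j$ be a local equation of a component of $B$ near $\Psi(m,\infty)$, and $s$ a local parameter of $\mathbb P^1$ at $\infty$. Then $\Psi^*y_j$ is nonzero and vanishes at most on the irreducible divisor $s=0$. The local rings of $M_1\times\mathbb P^1$ are factorial, so $\Psi^*y_j=(\text{unit})\cdot s^k$ with $k\ge0$. Hence $\Psi^*(dy_j/y_j)$ is $k\,ds/s$ plus a regular form, and log forms pull back to log forms:
$$\Psi^*\Omega_Y(\log B)\longrightarrow\Omega_{M_1\times\mathbb P^1}(\log M_1\times\infty).$$
Dualize and restrict to $\{m\}\times\mathbb P^1$. With $f=\Psi(m,\cdot)$ we get a map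
$$(T_mM_1\otimes\mathcal O)\oplus T_{\mathbb P^1}(-\infty)\longrightarrow E:=f^*T_Y(-\log B).\tag{6}$$
The left side is $\mathcal O^a\oplus\mathcal O(1)$. Since $\Psi$ is dominant and $\operatorname{char}\mathbb K=0$, $d\Psi$ is surjective on a dense open subset of $M_1\times\mathbb P^1$. So for general $m$, which we now fix, (6) is surjective at a general point of $\mathbb P^1$, where it is just $d\Psi$. Write $E=\bigoplus\mathcal O(a_j)$. The composite $\mathcal O^a\oplus\mathcal O(1)\to\mathcal O(a_j)$ is nonzero and its source is globally generated, so $\mathcal O(a_j)$ has a nonzero section and $a_j\ge0$. Therefore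
$$H^1(\mathbb P^1,E)=0\quad\text{and }E\text{ is globally generated.}\tag{7}$$

**Step 3 (the space $H$ of curves with fixed contact at $\infty$).** Let $\mathcal B_j$ be the components of $\mathcal B$, and write $f^*\mathcal B_{j,t_0}=k_j\infty$ with $k_j\ge0$. Some $k_j\ge1$, because $f(\infty)\in B$. Since $\mathcal Y\to T'$ is projective, $\operatorname{Hom}_{T'}(\mathbb P^1_{T'},\mathcal Y)$ exists as a scheme locally of finite type over $T'$ (Grothendieck; it is open in the relative Hilbert scheme of $\mathbb P^1\times\mathcal Y$). Let $H$ be its locally closed subscheme parametrizing the $g$ such that: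

1. $\deg g^*\mathcal O(\mathcal B_j)=k_j$ for all $j$. This is open and closed, as degrees are locally constant.
2. $g$ does not map $\mathbb P^1$ into $\mathcal B$. This is open: the locus is the image of an open subset of $\operatorname{Hom}\times\mathbb P^1$ under the flat projection to $\operatorname{Hom}$.
3. For each $j$, the pulled back canonical section of $\mathcal O(\mathcal B_j)$ vanishes on the subscheme $k_j\infty\subset\mathbb P^1$. This is closed: it is the vanishing of a section of the vector bundle on $\operatorname{Hom}$ obtained by pushing forward from $\operatorname{Hom}\times k_j\infty$, which is finite and flat over $\operatorname{Hom}$.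

For a point $g$ of $H$ the canonical section of $\mathcal O(\mathcal B_j)$ pulls back to a nonzero section of degree $k_j$ that vanishes on $k_j\infty$. So $g^*\mathcal B_j=k_j\infty$ exactly, and $g(\mathbb A^1)\subset\mathcal Y^\circ$. Clearly $(t_0,f)\in H$.

**Step 4 ($H\to T'$ is smooth at $(t_0,f)$, with relative tangent space $H^0(\mathbb P^1,E)$).** We use the infinitesimal criterion. Let $A\to A'=A/J$ be a small extension ($J\mathfrak m_A=0$) of Artin local $\mathbb K$-algebras with residue field $\mathbb K$, let $\operatorname{Spec}A\to T'$ send the closed point to $t_0$, and let $g'\in H(A')$ over $T'$ lift $f$. We must lift $g'$ to $H(A)$ over $\operatorname{Spec}A\to T'$. Conditions 1 and 2 hold automatically for lifts, so only condition 3 matters. We find lifts locally on $\mathbb P^1$ and see how two of them differ.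

*On affine opens $O\subset\mathbb A^1$.* Condition 3 is empty here. Since $\mathcal Y^\circ\to T'$ is smooth, lifts of $g'|_O$ to $A$ exist. Since $J\mathfrak m_A=0$, they form a torsor under $H^0(O,f^*T_Y\otimes J)$, which is $H^0(O,E\otimes J)$ because $f(\mathbb A^1)\subset Y^\circ$.

*Near $\infty$.* By 5.4 choose relative étale coordinates $y_1,\dots,y_N$ of $\mathcal Y/T'$ on a neighborhood $W$ of $f(\infty)$ such that the components of $\mathcal B$ meeting $W$ are $y_j=0$, $j\le c$, and all of these contain $f(\infty)$. For the remaining components $k_j=0$, and condition 3 is empty. Choose an affine neighborhood $O_\infty$ of $\infty$ with $f(O_\infty)\subset W$ and a function $s$ on $O_\infty$ vanishing only at $\infty$, to order one. On $W$ the canonical section of $\mathcal O(\mathcal B_j)$ is $y_j$ in a suitable trivialization, so condition 3 for $g'$ says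
$$y_j\circ g'=s^{k_j}u_j'\quad(j\le c),\qquad u_j'\in\mathcal O(O_\infty)\otimes A'.$$
Here $u_j'$ is unique because $s$ is a non-zero-divisor, and it is a unit since it is one modulo $\mathfrak m_{A'}$, where $f^*\mathcal B_j$ is exactly $k_j\infty$. By étaleness of $W\to\mathbb A^N_{T'}$, lifts of $g'$ over $O_\infty$ correspond to arbitrary lifts of the functions $y_j\circ g'$ to $\mathcal O(O_\infty)\otimes A$. Those satisfying condition 3 are the ones with
$$y_j\circ g=s^{k_j}u_j,\ u_j\text{ any lift of }u_j'\quad(j\le c),\qquad y_j\circ g\text{ any lift}\quad(j>c).$$
In particular they exist. Two of them differ by a homomorphism $\delta:f^*\Omega_Y\to\mathcal O\otimes J$ over $O_\infty$ with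
$$\delta(dy_j)\in s^{k_j}\mathcal O\otimes J=f^*(y_j)\,\mathcal O\otimes J\quad(j\le c),\qquad\delta(dy_j)\text{ arbitrary}\quad(j>c),$$
and all such $\delta$ occur. Since $T_Y(-\log B)$ has basis $y_j\partial_{y_j}$ ($j\le c$), $\partial_{y_j}$ ($j>c$) on $W\cap Y$, and no $f^*y_j$ is zero, $E$ is a subsheaf of $f^*T_Y$ over $O_\infty$ and these $\delta$ are exactly the sections of $E\otimes J$ over $O_\infty$.

*Globally.* So the local lifts satisfying condition 3 form an $E\otimes J$-torsor on $\mathbb P^1$. It is trivial, because $H^1(\mathbb P^1,E\otimes J)=H^1(\mathbb P^1,E)\otimes J=0$ by (7). Hence a global lift in $H(A)$ exists, and $H\to T'$ is smooth at $(t_0,f)$. For $A=\mathbb K[\varepsilon]$, $A'=\mathbb K$, with $\operatorname{Spec}A\to T'$ constant, the lifts form a torsor under $H^0(\mathbb P^1,E)$ with the constant lift as origin: this is the relative tangent space.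

**Step 5 (the deformed curves sweep out an open set).** Consider $\mathrm{ev}:H\times\mathbb A^1\to\mathcal Y^\circ$ over $T'$ at $((t_0,f),0)$. Both sides are smooth over $T'$ there. The relative differential, restricted to $H^0(\mathbb P^1,E)$, is the evaluation
$$H^0(\mathbb P^1,E)\to E|_0=T_{f(0)}Y,$$
which is surjective because $E$ is globally generated. So $\mathrm{ev}$ is smooth at this point (EGA IV 17.11.1). Let $H_1$ be an affine open neighborhood of $(t_0,f)$ in $H$, of finite type, and $N_1\subset H_1\times\mathbb A^1$ an open neighborhood of $((t_0,f),0)$ on which $\mathrm{ev}$ is smooth. Smooth morphisms are open, so $O=\mathrm{ev}(N_1)$ is open and nonempty in $\mathcal Y^\circ$, and its image $T''\subset T'$ is open and nonempty.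

**Step 6 (the degrees are bounded and the curves are not contracted).** The composite
$$H_1\times\mathbb A^1\to\mathcal Y^\circ\xrightarrow{\ \rho\ }\mathcal X\subset T'\times\mathbb A^n\to\mathbb A^n$$
is given by $n$ elements of $\mathcal O(H_1)[\theta]$, with $\theta$ the coordinate on $\mathbb A^1$. Let $D$ bound their degrees in $\theta$. This is the uniform bound. Let $t\in T''$ and $O_t=O\cap\mathcal Y_t\ne\emptyset$. A point of $O_t$ is the image of a $\mathbb K$-point of $N_1$, as the fiber of $N_1$ over it is nonempty of finite type. So every point of $\rho_t(O_t)$ lies on $\rho_t(g(\mathbb A^1))\subset\mathcal X_t$ for some point $(t,g)$ of $H_1$, and $\rho_t\circ g|_{\mathbb A^1}$ is a polynomial map of degree $\le D$.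

It is nonconstant. Otherwise $g(\mathbb A^1)\subset\rho_t^{-1}(x)$ for some $x$. As $\rho_t$ is proper, $\rho_t^{-1}(x)$ is complete, so it is closed in $\mathcal Y_t$, and it is contained in $\mathcal Y_t^\circ$. Then $g(\infty)\in\mathcal Y_t^\circ$, contradicting $g(\infty)\in\mathcal B_t$, which holds because some $k_j\ge1$.

Finally $O_t$ is nonempty and open in the irreducible $\mathcal Y_t^\circ$ and $\rho_t$ is surjective, so $\rho_t(O_t)$ is dense in $\mathcal X_t$. By (1), all points of $\mathcal X_t$ lie on parametric curves of degree $\le D$ in $\mathcal X_t$. This proves Proposition 8, hence Proposition 7 and Theorem 3. $\square$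

## 6. Separable families on surfaces, and large characteristic

The two complements in this section are not needed for Theorems 1–3. The first looks at where Section 5 used characteristic $0$.

**Definition.** An irreducible affine $X$ is *separably $\mathbb K$-uniruled* if there are an irreducible variety $M$ and a dominant separable morphism $M\times\mathbb A^1\to X$ that is nonconstant on $\{m\}\times\mathbb A^1$ for general $m$.

For instance $\mathbb K^2$ is, by the identity of $\mathbb A^1\times\mathbb A^1$. In characteristic $p$, the morphism $(m,t)\mapsto(m,t^p)$ covers $\mathbb K^2$ by the same lines, but it is inseparable and does not qualify.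

**Proposition 9.** Let $\operatorname{char}\mathbb K=p$. For each $d$ there is $D$ such that every surface in $\mathbb K^3$ of degree $\le d$, all of whose components are separably $\mathbb K$-uniruled, has degree of $\mathbb K$-uniruledness $\le D$.

*Proof.* Let $U^{\mathrm{sep}}$ be the set of $f\in V^*$ such that all components of $V(f)$ are separably $\mathbb K$-uniruled. Repeat 5.1 (from Proposition 7 on) and 5.4–5.5 over $\mathbb K$ with $U$ replaced by $U^{\mathrm{sep}}$. Characteristic $0$ was used there only twice.

First, for the resolution in 5.4. For surfaces over the algebraically closed field $k$, projective resolutions exist (Abhyankar 1956; Lipman 1978), and the preimage of the hyperplane section at infinity becomes a simple normal crossing divisor after blowing up points. The data are defined over a finite, possibly inseparable, extension of $\mathbb K(T)$. This is harmless, because only the dominance of $\tau$ is used.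

Second, for the generic surjectivity of $d\Psi$ in Step 2 of 5.5. Start Step 1 with the given $M$, shrunk so that it is smooth and all curves are nonconstant. Then $\Psi$ is separable, because $M\times\mathbb A^1\to X$ is and $\rho$ is birational; so $d\Psi$ is generically surjective.

Therefore, for each irreducible closed $T$, either $T\subset U_D$ for some $D$, or $T^\circ\cap U^{\mathrm{sep}}=\emptyset$ for some dense open $T^\circ\subset T$. The Noetherian induction of 5.1 gives $U^{\mathrm{sep}}\subset U_D$ for some $D$. $\square$

**Proposition 10.** Let $D_0=D(n,d)$ be as in Theorem 3. For every $D$ there is $p_0(n,d,D)$ such that for $p>p_0$ and every algebraically closed $\mathbb K$ of characteristic $p$, every hypersurface of degree $\le d$ in $\mathbb K^n$ whose degree of $\mathbb K$-uniruledness is $\le D$ has degree of $\mathbb K$-uniruledness $\le D_0$.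

*Proof.* The set $U_D\setminus U_{D_0}\subset V^*_{\mathbb Z}$ is constructible. By Theorem 3 it has no $\overline{\mathbb Q}$-point, so its fiber over the generic point of $\operatorname{Spec}\mathbb Z$ is empty. By Chevalley its image in $\operatorname{Spec}\mathbb Z$ is a constructible set missing the generic point, that is, a finite set of primes. Let $p_0$ be at least as large as all of them. $\square$
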